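# Disjoint directed paths in oriented graphs of semidegree just above $n/4$

## 1. One pair of terminals: strong connectivity when $4\delta^0\ge n-1$

An oriented graph is a digraph obtained from a finite simple undirected graph by giving each edge one direction. So between two vertices there is at most one edge. This has one consequence that we use all the time: a set $X$ of vertices spans at most $|X|(|X|-1)/2$ edges.

For a digraph $D$, let $\delta^+(D)$ and $\delta^-(D)$ be the minimum out-degree and in-degree. The minimum semidegree is $\delta^0(D)=\min\{\delta^+(D),\delta^-(D)\}$. For an oriented graph on $n$ vertices $\delta^0\le (n-1)/2$, since the out-degree and in-degree of a vertex add up to at most $n-1$.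

**Definition ($k$-linked).** Let $k\ge 1$. A digraph $D$ is $k$-linked if for every choice of $2k$ distinct vertices $x_1,\dots,x_k,y_1,\dots,y_k$ there are pairwise vertex-disjoint directed paths $P_1,\dots,P_k$ such that $P_i$ goes from $x_i$ to $y_i$.

The vertices $x_i,y_i$ are called terminals. Being $1$-linked is the same as being strongly connected. The directed cycle $v_1v_2v_3v_4$ is $1$-linked but not $2$-linked: with $x_1=v_1$, $y_1=v_3$, $x_2=v_2$, $y_2=v_4$, the only $v_1$–$v_3$ path passes through $v_2$.

How large must the semidegree be to force $k$-linkedness? The case $k=1$ can be settled at once.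

**Proposition 1.** Let $D$ be an oriented graph on $n$ vertices with $4\delta^0(D)\ge n-1$. Then $D$ is strongly connected.

**Proof.** Suppose not. Then $V=X\cup Y$ with $X,Y$ nonempty, disjoint, and with no edge from $X$ to $Y$. All out-edges of vertices of $X$ stay in $X$, so $\delta^0|X|\le |X|(|X|-1)/2$, that is, $\delta^0\le(|X|-1)/2$. All in-edges of vertices of $Y$ come from $Y$, so $\delta^0\le(|Y|-1)/2$. Adding, $2\delta^0\le (n-2)/2$, so $4\delta^0\le n-2$, a contradiction. $\square$

The bound cannot be lowered in general. Take two directed triangles $S$ and $T$ and all edges from $T$ to $S$. Then $n=6$, $\delta^0=1$, $4\delta^0=4=n-2$, and there is no path from $S$ to $T$.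

What changes when there are $k$ pairs?

## 2. Deleting the other terminals: the number $n+6k-7$

The path $P_1$ must avoid the other $2k-2$ terminals. Delete $m$ vertices from $D$: the rest has $n-m$ vertices and minimum semidegree at least $\delta^0-m$. Proposition 1 applies to it if $4(\delta^0-m)\ge n-m-1$, that is, if
$$4\delta^0\ge n+3m-1. \tag{1}$$
Each deleted vertex costs $3$ in the condition on $4\delta^0$. For $m=2k-2$ the condition (1) reads $4\delta^0\ge n+6k-7$. So under this condition each single pair $x_i,y_i$ can be joined by a path that avoids all other terminals.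

If this condition fails by one, even a single pair may be blocked. Here is the case $k=2$. Let $S$ and $T$ be directed triangles and $Z=\{z_1,z_2\}$ two nonadjacent vertices; add all edges from $S$ to $Z$, from $Z$ to $T$ and from $T$ to $S$. A vertex of $S$ has out-degree $1+2=3$ and in-degree $1+3=4$; a vertex of $T$ has in-degree $3$ and out-degree $4$; a vertex of $Z$ has in-degree and out-degree $3$. So $n=8$, $\delta^0=3$ and $4\delta^0=12=n+6k-8$. Choose $x_1\in S$, $y_1\in T$ and $\{x_2,y_2\}=Z$. Every path from $S$ to $T$ passes through $Z$, so $P_1$ does not exist.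

It is known that every oriented graph with $\delta^0\ge n/3+5k-5$ is $k$-linked, and that for every $k$ there are oriented graphs with $\delta^0\ge n/4+3k/2-5/2$ that are not. The following problem is from Jia Zhou, Zhilan Wang, Jin Yan, "The generalizations of Hamiltonian in oriented graphs", arXiv:2402.03878 (2024): is there a constant $c$, chosen first and independent of $n$ and $k$, such that every oriented graph on $n$ vertices with $\delta^0\ge n/4+ck$ is $k$-linked? The answer is yes. Put
$$C=10^{16}.$$

**Theorem 2.** Every oriented graph $D$ on $n$ vertices with $\delta^0(D)\ge n/4+Ck$ is $k$-linked.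

**Theorem 3.** If $n\ge Ck$ and $D$ is an oriented graph on $n$ vertices with $\delta^0(D)\ge n/4+3k$, then $D$ is $k$-linked.

**Theorem 4.** Let $n\ge Ck$. If an oriented graph $D$ on $n$ vertices satisfies $4\delta^0(D)\ge n+6k-7$ (that is, $\delta^0(D)>n/4+3k/2-2$), then $D$ is $k$-linked. This is best possible for every $n\ge 10k$: there is an oriented graph on $n$ vertices with $\delta^0\ge\lfloor (n+6k-8)/4\rfloor$ that is not $k$-linked. Hence for $n\ge Ck$ the least $d$ such that $\delta^0\ge d$ forces $k$-linkedness is exactly $\lfloor (n+6k)/4\rfloor-1$.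

So for $n\ge Ck$ the bound $\delta^0\ge n/4+3k/2$ suffices, and we shall see that no constant $c<3/2$ works in the problem. The least constant that works for all $n$ at once is not determined here, and no attempt is made to optimize $C$.

**Theorem 3 implies Theorem 2.** If $n<Ck$, then $n/4+Ck>n/2>(n-1)/2$, so no oriented graph satisfies the hypothesis of Theorem 2. If $n\ge Ck$, then $\delta^0\ge n/4+Ck\ge n/4+3k$ and Theorem 3 applies.

Theorem 4 also implies Theorem 3, but Theorem 3 has a shorter proof and we give it first.

## 3. Graphs with $\delta^0\ge\lfloor(n+6k-8)/4\rfloor$ that are not $k$-linked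

The purpose of this section is to extend the $8$-vertex example to all $k$ and all $n\ge10k$.

**Construction.** Let $r\in\{0,1,2,3\}$ with $n-2k\equiv r\pmod 4$, write $n-r-2k=4j$, and let $s_0=2j+1$. Take disjoint sets $S,T,Z$ with
$$|S|=s_0+\lceil r/2\rceil,\qquad |T|=s_0+\lfloor r/2\rfloor,\qquad |Z|=2k-2.$$
The total is $2s_0+r+2k-2=4j+r+2k=n$. On each of $S$ and $T$ put a tournament with minimum semidegree at least $(s_0-1)/2=j$. This is possible. On an odd number $m\ge s_0$ of vertices take a regular tournament, with semidegree $(m-1)/2\ge j$. The only even size that occurs is $m=s_0+1=2j+2$; delete a vertex from a regular tournament on $m+1$ vertices, which leaves minimum semidegree at least $m/2-1=j$. Add all edges from $S$ to $Z$, from $Z$ to $T$ and from $T$ to $S$, and let $Z$ be independent.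

**Degrees.** Vertices of $S$ have out-degree at least $j+2k-2$ and in-degree at least $|T|\ge s_0$. Vertices of $T$ have in-degree at least $j+2k-2$ and out-degree at least $|S|\ge s_0$. Vertices of $Z$ have in-degree $|S|\ge s_0$ and out-degree $|T|\ge s_0$. Since $n\ge10k$, we have $4j\ge 8k-3$, so $s_0=2j+1\ge(8k-1)/2\ge4k-5$. The inequality $s_0\ge4k-5$ is equivalent to $s_0\ge\frac{s_0-1}2+2k-2=j+2k-2$. Hence
$$\delta^0\ge j+2k-2=\frac{n-r+6k-8}{4}=\Bigl\lfloor\frac{n+6k-8}4\Bigr\rfloor .$$
The last equality holds because $n-r+6k-8=4j+8k-8$ is divisible by $4$ and $0\le r\le3$.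

**Not $k$-linked.** Let $x_1\in S$, $y_1\in T$, and let $x_2,\dots,x_k,y_2,\dots,y_k$ be the vertices of $Z$. The path $P_1$ would have to avoid $Z$, but there is no edge from $S$ to $T$. So $P_1$ does not exist.

**No $c<3/2$.** When $n\equiv 2k\pmod4$ we have $r=0$ and $\delta^0\ge n/4+3k/2-2$. Given $c<3/2$, choose $k\ge 2/(3/2-c)$; then $3k/2-2\ge ck$, so $\delta^0\ge n/4+ck$ while the graph is not $k$-linked.

**The exact threshold.** For an integer $\delta^0$, the condition $4\delta^0\ge n+6k-7$ means $\delta^0>(n+6k-8)/4$, that is,
$$\delta^0\ge\Bigl\lfloor\frac{n+6k-8}4\Bigr\rfloor+1=\Bigl\lfloor\frac{n+6k}4\Bigr\rfloor-1 .$$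
So the last sentence of Theorem 4 follows from its first two. The second is now proved, and the first, sufficiency, remains.

## 4. Path length as the obstacle to greedy linking

The first thing to try is to link the pairs one by one: delete the other terminals and the paths already built, and apply Proposition 1 to what is left. By (1), a path with $L$ vertices costs $3L$ in the condition on $4\delta^0$. If there were an absolute bound $L$ on the number of vertices of the paths provided by Proposition 1, then at every stage at most $2k+kL$ vertices would be deleted, and $4\delta^0\ge n+3(2k+kL)-1$ would suffice.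

But Proposition 1 gives no such bound. Its proof shows that every cut $(X,Y)$ has at least one edge from $X$ to $Y$. If we explore $D$ from $x$ by breadth-first search, this means only that the set of reached vertices grows by at least one vertex per step, so the path could have a number of vertices of order $n$, and then nothing remains after deleting it. This is the point at which the approach stops. For Theorem 4 there is a second difficulty: even a bounded $L$ would be too expensive, since we can afford only $6k$ in total.

The way past this is to ask which cuts can have few edges. If every balanced cut has quadratically many edges, the search grows by a linear amount per step and all paths are short. If some cut $(A,B)$ has few edges, then $|A|$ and $|B|$ are forced to be nearly $n/2$ and each side turns out to be robustly connected inside. In that case a path travels cheaply inside a side, and the only scarce resource is the place where it crosses from one side to the other. A crossing uses one or two vertices. So we do not count whole paths; we count crossings.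

From here on $e(X,Y)$ is the number of edges from $X$ to $Y$, $e(X)=e(X,X)$ is the number of edges inside $X$, and $\delta=\delta^0(D)$. The constants are
$$\eta=\tfrac1{200},\qquad \nu=\tfrac{\eta}{200}=\tfrac1{40000},\qquad \mu=\tfrac{\eta\nu}4=\tfrac1{3.2\cdot10^{7}},\qquad \tau=\eta+\tfrac{\nu}{\eta}=\tfrac1{100}.$$
"Many neighbors" will mean $\eta n$; a direction is sparse if it has fewer than $\nu n^2$ edges; the cut in the dichotomy has fewer than $\mu n^2$ edges. Throughout Sections 5–9, $D$ is an oriented graph with $n\ge Ck$ and $\delta\ge n/4$. We fix distinct terminals $x_1,\dots,x_k,y_1,\dots,y_k$ and let $M$ be the set of all $2k$ of them.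

## 5. Short paths when every balanced cut is dense

This section disposes of the first half of the dichotomy.

**Lemma 5.** Suppose every partition $V=A\cup B$ with $|A|,|B|\ge n/8$ has $e(A,B)\ge\mu n^2$. Then the paths $P_1,\dots,P_k$ exist, each with at most $3+2/\mu$ vertices.

**Proof.** Let $|U|\le\mu n/2$ and let $x\neq y$ be outside $U$. Let $A_i$ be the set of vertices reachable from $x$ in $D-U$ in at most $i$ steps.

**Step 1: the search grows linearly.** We have $|A_1|\ge\delta-|U|\ge n/4-\mu n/2\ge n/8$. Let $i\ge1$ and suppose $|V\setminus A_i|\ge n/8$. Then $e(A_i,V\setminus A_i)\ge\mu n^2$. At most $|U|n\le\mu n^2/2$ of these edges end in $U$; the others, at least $\mu n^2/2$ in number, end in $A_{i+1}\setminus A_i$. Each vertex is the head of at most $n$ edges, so $|A_{i+1}\setminus A_i|\ge\mu n/2$.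

**Step 2: reach $y$.** If $|V\setminus A_h|\ge n/8$ for $h=1,\dots,i-1$, then $n\ge |A_i|\ge(i-1)\mu n/2$, so $i\le1+2/\mu$. Hence some $i\le1+2/\mu$ has $|V\setminus A_i|<n/8$. Since $|N^-(y)|\ge n/4$, the set $N^-(y)$ meets $A_i$. This gives an $x$–$y$ walk in $D-U$ with at most $i+1$ edges, hence a path with at most $i+2\le3+2/\mu$ vertices.

**Step 3: greedy choice.** Build $P_1,\dots,P_k$ in turn, with $U$ consisting of the other terminals and the vertices of the earlier paths. Then $|U|\le2k+k(3+2/\mu)$, and we need this to be at most $\mu n/2$. Since $2/\mu=6.4\cdot10^7$, this means $n\ge(6.4\cdot10^7+5)(6.4\cdot10^7)k$, which holds because the product is less than $10^{16}$. $\square$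

So from now on we assume the other half of the dichotomy: there is a partition
$$V=A\cup B,\qquad |A|,|B|\ge n/8,\qquad e(A,B)<\mu n^2, \tag{2}$$
and we fix it. Edges from $B$ to $A$ are not restricted; there may be few or very many.

## 6. Two near-halves, each robustly connected

The purpose of this section is to show that traveling inside a side is easy. The averaging of Proposition 1 does the work: the vertices of $A$ have nearly all their out-neighbors in $A$, so $A$ must be large and nearly a regular tournament.

**Lemma 6.** Under (2):

1. $0.4n\le|A|,|B|\le n/2+16\mu n\le\frac58n$, and $|A|,|B|\ge n/2-16\mu n$.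
2. For $R\in\{A,B\}$ and any partition $R=X\cup Y$: $e(X,Y)\ge\frac12|X||Y|-6\mu n^2$.

**Proof of 1.** Summing out-degrees over $A$ gives $\delta|A|\le e(A)+e(A,B)\le|A|(|A|-1)/2+\mu n^2$. Hence $|A|\ge2\delta-2\mu n^2/|A|\ge n/2-16\mu n$, using $|A|\ge n/8$. Summing in-degrees over $B$ gives $\delta|B|\le e(B)+e(A,B)$ and in the same way $|B|\ge n/2-16\mu n$. Since $|A|+|B|=n$, the upper bounds follow, and $16\mu=5\cdot10^{-7}$ gives the rough bounds $0.4n$ and $\frac58n$.

**Proof of 2.** Let $R=A$. Summing out-degrees over $X$, we get $|X|\delta\le e(X)+e(X,Y)+e(X,B)$, where $e(X)\le|X|^2/2$ and $e(X,B)\le e(A,B)<\mu n^2$. So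
$$e(X,Y)\ge|X|\frac n4-\frac{|X|^2}2-\mu n^2=\frac{|X|}2\Bigl(\frac n2-|X|\Bigr)-\mu n^2 .$$
By part 1, $\frac n2-|X|\ge|A|-16\mu n-|X|=|Y|-16\mu n$. Hence $e(X,Y)\ge\frac12|X||Y|-8\mu n|X|-\mu n^2\ge\frac12|X||Y|-6\mu n^2$, using $|X|\le\frac58n$.

Let $R=B$. Now sum in-degrees over $Y$: $|Y|\delta\le e(Y)+e(X,Y)+e(A,Y)$, with $e(A,Y)\le e(A,B)<\mu n^2$. So $e(X,Y)\ge\frac{|Y|}2(\frac n2-|Y|)-\mu n^2$, and $\frac n2-|Y|\ge|X|-16\mu n$ gives the same bound, using $|Y|\le\frac58n$. $\square$

**Lemma 7 (linking inside a side).** Let $R\in\{A,B\}$, $x\ne y$, $|N^+(x)\cap R|\ge\eta n$ and $|N^-(y)\cap R|\ge\eta n$. Let $U'$ be a set containing $x$ and $y$ with $|U'|\le\eta n/50=n/10^4$. Then there is an $x$–$y$ path whose interior lies in $R\setminus U'$ and has at most $4001$ vertices.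

The vertices $x,y$ themselves may be on either side.

**Proof.** Let $R_0=(N^+(x)\cap R)\setminus U'$, so $|R_0|\ge\eta n/2$. Let $R_i$ be the set of vertices reachable from $R_0$ within $R\setminus U'$ in at most $i$ steps. Suppose $|R\setminus R_i|\ge\eta n/2$. Both $R_i$ and $R\setminus R_i$ have at least $\eta n/2$ vertices and together at least $0.4n$, so
$$|R_i||R\setminus R_i|\ge\tfrac{\eta n}2\bigl(0.4n-\tfrac{\eta n}2\bigr)\ge0.15\,\eta n^2 .$$
By Lemma 6(2), at least $0.075\,\eta n^2-6\mu n^2$ edges go from $R_i$ to $R\setminus R_i$. At most $|U'|n\le0.02\,\eta n^2$ of them end in $U'$. Since $6\mu=1.5\,\eta\nu<0.001\,\eta$, at least $\eta n^2/20$ edges go from $R_i$ to $R\setminus(R_i\cup U')$. Hence $|R_{i+1}\setminus R_i|\ge\eta n/20$.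

If this held for all $i=0,\dots,4000-1$ we would have $|R_{4000}|\ge\frac{\eta n}{2}+4000\cdot\frac{\eta n}{20}>n$, which is absurd. So some $i\le20/\eta=4000$ has $|R\setminus R_i|<\eta n/2$. As $|N^-(y)\cap R|\ge\eta n$, the set $N^-(y)$ meets $R_i$. Going from $x$ to $R_0$, then by a shortest path inside $R\setminus U'$ to a vertex of $N^-(y)\cap R_i$, then to $y$, we obtain a path with at most $i+1\le4001$ interior vertices. None of them is $x$ or $y$, because $x,y\in U'$. $\square$

## 7. Connectors, and why $k$ of them suffice

Now we isolate the crossings. Throughout, $(P,Q)$ is one of $(A,B)$ and $(B,A)$.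

**Definition (bridge, connector).** A $PQ$-bridge is a vertex $v$ with $|N^-(v)\cap P|\ge\eta n$ and $|N^+(v)\cap Q|\ge\eta n$. A $PQ$-connector is either a $PQ$-bridge (one vertex) or an edge $uv$ with $|N^-(u)\cap P|\ge\eta n$ and $|N^+(v)\cap Q|\ge\eta n$ (two vertices).

A connector can be entered from $P$ by a short path and left into $Q$ by a short path, by Lemma 7. It does not matter on which side its vertices lie.

As an example, take the graph of Section 3 with $n\ge Ck$, and let $A=S$, $B=T\cup Z$. Then $e(A,B)=|S||Z|\le2kn<\mu n^2$, so (2) holds. Every vertex of $Z$ has all of $S$ as in-neighbors and all of $T$ as out-neighbors, so it is an $AB$-bridge. A vertex of $T$ has no in-neighbor in $A=S$, and a vertex of $S$ has at most $|Z|=2k-2<\eta n$ out-neighbors in $B$. So $Z$ is exactly the set of $AB$-bridges. In an $AB$-connector $uv$ the vertex $u$ is not in $T$ and $v$ is not in $S$, and as there are no edges from $S$ to $T$, one of $u,v$ lies in $Z$. If all vertices of $Z$ are terminals, no $AB$-connector avoids the terminals, which is what blocked $P_1$.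

**Which pairs need a connector.** Since $\delta\ge n/4\ge2\eta n$, each $x_i$ has at least $\eta n$ out-neighbors in $A$ or in $B$, and each $y_i$ has at least $\eta n$ in-neighbors in $A$ or in $B$. Let $I_0$ be the set of $i$ for which some $R\in\{A,B\}$ satisfies both $|N^+(x_i)\cap R|\ge\eta n$ and $|N^-(y_i)\cap R|\ge\eta n$. Let $i\notin I_0$, and let $P$ be a side with $|N^+(x_i)\cap P|\ge\eta n$ and $Q$ the other side. Then $|N^-(y_i)\cap P|<\eta n$, hence $|N^-(y_i)\cap Q|\ge\eta n$, hence $|N^+(x_i)\cap Q|<\eta n$. So every $i\notin I_0$ lies in exactly one of $I_{AB},I_{BA}$, where for $i\in I_{PQ}$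
$$|N^+(x_i)\cap P|\ge\eta n>|N^+(x_i)\cap Q|,\qquad |N^-(y_i)\cap Q|\ge\eta n>|N^-(y_i)\cap P| . \tag{3}$$
Let $a=|I_{AB}|$ and $b=|I_{BA}|$, so $a+b\le k$.

**Lemma 8 (connectors suffice).** If there are $a$ $AB$-connectors and $b$ $BA$-connectors, all pairwise disjoint and disjoint from $M$, then the required paths $P_1,\dots,P_k$ exist.

**Proof.** Assign the connectors to the pairs in $I_{AB}\cup I_{BA}$. For $i\in I_0$, link $x_i$ to $y_i$ inside the side $R$ by Lemma 7. For $i\in I_{PQ}$, link $x_i$ to the first vertex of its connector inside $P$, and the last vertex of the connector to $y_i$ inside $Q$; the hypotheses of Lemma 7 are given by (3) and the definition of a connector. Do this one link at a time, each time taking for $U'$ the union of $M$, all connectors and the interiors of all earlier links. There are at most $2k$ links, so always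
$$|U'|\le2k+2k+2\cdot4001\,k=8006\,k\le n/10^4,$$
and Lemma 7 applies. The interiors of the links are pairwise disjoint and disjoint from $M$ and the connectors, so the concatenated paths are pairwise disjoint. $\square$

## 8. Where crossings come from

It remains to find connectors. In a direction with many edges this is immediate. In a sparse direction we return to the averaging of Proposition 1.

**Lemma 9 (dense direction).** If $e(B,A)\ge\nu n^2$, then for every $U$ with $|U|\le4k$ there is a $BA$-connector avoiding $U$.

**Proof.** A vertex of $B$ with fewer than $\eta n$ in-neighbors in $B$ has at least $\frac n4-\eta n\ge\eta n$ in-neighbors in $A$. As $e(A,B)<\mu n^2$, there are at most $(\mu/\eta)n=\nu n/4$ such vertices. Likewise a vertex of $A$ with fewer than $\eta n$ out-neighbors in $A$ has at least $\eta n$ out-neighbors in $B$, so there are at most $\nu n/4$ of these. Delete all these vertices and $U$. Each deleted vertex destroys at most $n$ edges, so at least $\nu n^2-\frac\nu2n^2-4kn>0$ edges from $B$ to $A$ remain. If $uv$ is one of them, then $|N^-(u)\cap B|\ge\eta n$ and $|N^+(v)\cap A|\ge\eta n$,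 so $uv$ is a $BA$-connector. $\square$

For a sparse direction $P\to Q$, sort the vertices that are not bridges by whether they are well entered from $P$ or well left into $Q$. An edge from the first kind to the second is a connector, and we count such edges.

**Lemma 10 (Crossing Lemma).** Let $e(P,Q)<\nu n^2$, and let $Z\subseteq V$ contain all $PQ$-bridges, with $|Z|\le n/100$. Let
$$S=\{v\notin Z:|N^-(v)\cap P|\ge\eta n\},\quad T=\{v\notin Z:|N^+(v)\cap Q|\ge\eta n\},\quad W=V\setminus(Z\cup S\cup T).$$
Then:

1. $S\cap T=\emptyset$, and every edge from $S$ to $T$ is a $PQ$-connector.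
2. $|N^+(v)\cap T|<\tau n$ for $v\in S\cup W$, and $|N^-(v)\cap S|<\tau n$ for $v\in T\cup W$.
3. $|S|,|T|\ge n/5$.
4. With $g=4\delta-n-3|Z|+2$: if $g\ge0$, then $e(S,T)\ge\frac n{20}g$.

**Symmetry.** The proof uses only the hypotheses of the lemma, $\delta\ge n/4$ and $|P|,|Q|\ge0.4n$. Reversing all edges and interchanging $P$ with $Q$ preserves all of this, interchanges $S$ and $T$, and keeps $W$, $g$ and the number $e(S,T)$.

**Proof of 1.** A vertex of $S\cap T$ would be a $PQ$-bridge outside $Z$. An edge $uv$ with $u\in S$, $v\in T$ satisfies the definition of a $PQ$-connector.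

**Proof of 2.** Each vertex of $T\cap P$ has at least $\eta n$ out-neighbors in $Q$, and $e(P,Q)<\nu n^2$, so
$$|T\cap P|\le\frac\nu\eta n=\frac n{200}. \tag{4}$$
Let $v\in S\cup W$. Then $v\notin Z\cup T$, so $|N^+(v)\cap Q|<\eta n$. Since $T\subseteq Q\cup(T\cap P)$, we get $|N^+(v)\cap T|<\eta n+\frac\nu\eta n=\tau n$. The other part follows by symmetry.

**Proof of 3.** The point is that $W$ cannot fill up $P$. Let $Y=W\cap P$. Each $v\in Y$ has fewer than $\eta n$ in-neighbors in $P$ (as $v\notin S$) and fewer than $\eta n$ out-neighbors in $Q$ (as $v\notin T$). Counting in-degrees, $e(Y)\le\eta n|Y|$. Counting out-degrees, $\delta|Y|\le e(Y)+e(Y,P\setminus Y)+e(Y,Q)$, so $e(Y,P\setminus Y)\ge(\delta-2\eta n)|Y|$. If $Y\neq\emptyset$, some vertex of $Y$ therefore has at least $\delta-2\eta n$ out-neighbors in $P\setminus Y$, so $|P\setminus Y|\ge\frac n4-2\eta n=0.24n$. If $Y=\emptyset$, then $|P\setminus Y|=|P|\ge0.4n$. A vertex of $P$ outside $Y\cup T\cup Z$ lies in $S$, so by (4)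
$$|S|\ge0.24n-\frac n{200}-\frac n{100}\ge\frac n5 .$$
By symmetry $|T|\ge n/5$.

**Proof of 4.** This is the averaging of Proposition 1, with $Z$ and $W$ taken into account. Let $s,t,w$ be the sizes of $S,T,W$, so $s+t+w=n-|Z|$. By symmetry assume $s\le t$, so $s\le(n-|Z|-w)/2$. Every vertex of $S$ has at least $\delta-|Z|$ out-neighbors in $S\cup T\cup W$; moreover $e(S)\le s(s-1)/2$, and $e(S,W)\le\tau nw$ by part 2. Therefore
$$e(S,T)\ge s(\delta-|Z|)-\frac{s(s-1)}2-\tau nw .$$
Inserting $\frac{s-1}2\le\frac14(n-|Z|-w-2)$, we get
$$e(S,T)\ge\frac s4\bigl(4\delta-4|Z|-n+|Z|+w+2\bigr)-\tau nw=\frac s4\,g+w\Bigl(\frac s4-\tau n\Bigr).$$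
By part 3, $s/4\ge n/20>\tau n=n/100$. As $g\ge0$, the right side is at least $\frac n{20}g$. $\square$

Each vertex of $Z$ costs $3$ in $g$, as in (1). If $|Z|=2k-2$, then $g=4\delta-n-6k+8$, and $g\ge1$ is the condition $4\delta\ge n+6k-7$ once more.

## 9. Proof of Theorem 3: choosing connectors greedily

Let $n\ge Ck$ and $\delta\ge n/4+3k$. If every balanced cut is dense, Lemma 5 finishes the proof. Otherwise fix a cut as in (2). By Lemma 8 it suffices to find $a$ $AB$-connectors and $b$ $BA$-connectors, pairwise disjoint and disjoint from $M$. We choose these $a+b\le k$ connectors one at a time. At each step we must avoid a set $U$ consisting of $M$ and the vertices of at most $k-1$ earlier connectors, so $|U|\le2k+2(k-1)=4k-2$. We need a $PQ$-connector outside $U$, and there are three cases.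

- If $e(P,Q)\ge\nu n^2$, then $(P,Q)=(B,A)$, because $e(A,B)<\mu n^2<\nu n^2$. Lemma 9 gives the connector.
- If $e(P,Q)<\nu n^2$ and some $PQ$-bridge lies outside $U$, take it.
- Otherwise $U$ contains all $PQ$-bridges, and $|U|\le4k-2\le n/100$. Apply Lemma 10 with $Z=U$. Here $g\ge12k-3(4k-2)+2=8>0$, so $e(S,T)>0$. An edge from $S$ to $T$ is a $PQ$-connector by Lemma 10(1), and it avoids $U$ because $S$ and $T$ do.

So $D$ is $k$-linked. This proves Theorem 3, and hence Theorem 2. $\blacksquare$

The paths obtained have at most $10^8$ vertices each: at most $3+6.4\cdot10^7$ from Lemma 5, and at most $2+2+2\cdot4001=8006$ from Lemma 8.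

## 10. Sharp count, one direction at a time

In the rest of the notes we prove sufficiency in Theorem 4. Let $n\ge Ck$ and $4\delta\ge n+6k-7$. For $k=1$ this says $4\delta\ge n-1$, and Proposition 1 applies. So let
$$k\ge2 .$$
Then $4\delta\ge n+5>n$, so Sections 5–8 apply. If every balanced cut is dense, Lemma 5 finishes the proof; otherwise fix a cut as in (2). By Lemma 8 we only need the connectors. We call a vertex, edge or connector nonterminal if it is disjoint from $M$.

The greedy argument of Section 9 put all of $M$ and both ends of every earlier connector into $Z$, which makes up to $4k-2$ vertices at the price of $3$ each. We can now afford only about half. The saving comes from comparing two numbers in Lemma 10: a unit of $g$ yields $n/20$ crossing edges, while a vertex outside $Z$ lies on at most $\tau n=n/100$ of them. So a vertex outside $Z$ that we have to avoid costs only one fifth of a unit of $g$, compared with $3$ units for a vertex of $Z$. Therefore we put into $Z$ only what must be there, the bridges and some terminals, and choose all crossing edges at once, as a matching.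

**Lemma 11.** Let $|I_{PQ}|=q\ge1$. Then there are $q$ pairwise disjoint nonterminal $PQ$-connectors.

**Proof.** If $e(P,Q)\ge\nu n^2$, then $(P,Q)=(B,A)$, and we use Lemma 9 greedily; the set to avoid has at most $2k+2(q-1)\le4k$ vertices. So let $e(P,Q)<\nu n^2$. Let $\beta$ be the number of nonterminal $PQ$-bridges. If $\beta\ge q$ we are done, so let $\beta\le q-1$.

**Step 1: the choice of $Z$.** Let $Z$ consist of the $\beta$ nonterminal $PQ$-bridges and the $2(k-q)$ terminals of the pairs outside $I_{PQ}$. Then $|Z|\le (q-1)+2(k-q)\le2k\le n/100$. For $i\in I_{PQ}$, (3) says $|N^+(x_i)\cap Q|<\eta n$ and $|N^-(y_i)\cap P|<\eta n$, so neither $x_i$ nor $y_i$ is a $PQ$-bridge. Hence $Z$ contains all $PQ$-bridges, and Lemma 10 applies with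
$$g\ge(6k-7)-3\beta-6(k-q)+2=6q-3\beta-5\ge3q-2\ge1 .$$
So $e(S,T)\ge\frac n{20}(6q-3\beta-5)$.

**Step 2: a large matching.** Suppose that a maximum matching of nonterminal edges from $S$ to $T$ has at most $q-\beta-1$ edges. Every nonterminal edge from $S$ to $T$ meets one of the at most $2(q-\beta-1)$ ends of this matching. Every other edge from $S$ to $T$ has a terminal as an end; this terminal is not in $Z$, so it belongs to a pair in $I_{PQ}$, and there are $2q$ such terminals. By Lemma 10(1),(2), each vertex lies on at most $\tau n=n/100$ edges from $S$ to $T$. Hence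
$$\frac n{20}(6q-3\beta-5)\le\frac n{100}\bigl(2(q-\beta-1)+2q\bigr)=\frac n{100}(4q-2\beta-2).$$
Multiplying by $100/n$ gives $30q-15\beta-25\le4q-2\beta-2$, that is, $13(2q-\beta)\le23$. But $2q-\beta\ge q+1\ge2$, a contradiction.

So there are $q-\beta$ disjoint nonterminal edges from $S$ to $T$; they are $PQ$-connectors. Together with the $\beta$ bridges, which lie in $Z$ and hence outside $S\cup T$, they form $q$ disjoint nonterminal $PQ$-connectors. $\square$

## 11. Both directions at once

If $a,b\ge1$, applying Lemma 11 twice is not enough: the $AB$-connectors and the $BA$-connectors it gives may share vertices. For instance, a vertex with at least $\eta n$ in-neighbors and at least $\eta n$ out-neighbors on both sides is a bridge in both directions. The next lemma resolves the conflict. If the two families could not be made disjoint, there would be few bridges in total and few crossing edges in both directions. Then $D$ minus a small set would split into two parts with almost no edges between them either way, and counting in-degrees and out-degrees together shows that this makes the semidegree too small.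

**Lemma 12.** There are $a$ $AB$-connectors and $b$ $BA$-connectors, all nonterminal and pairwise disjoint.

**Proof.** If $a=b=0$ there is nothing to prove, and if exactly one of $a,b$ is $0$, this is Lemma 11. Let $a,b\ge1$.

If $e(B,A)\ge\nu n^2$, choose $a$ disjoint nonterminal $AB$-connectors by Lemma 11 and then $b$ $BA$-connectors greedily by Lemma 9; the set to avoid consists of $M$ and at most $a+b-1\le k-1$ connectors, so it has at most $2k+2(k-1)\le4k$ vertices. So assume from now on
$$e(A,B)<\nu n^2,\qquad e(B,A)<\nu n^2,$$
and suppose for contradiction that the lemma fails.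

**Step 1: there are few bridges.** Let $\mathcal B_1,\mathcal B_2$ be the sets of nonterminal $AB$-bridges and nonterminal $BA$-bridges, and $\mathcal B=\mathcal B_1\cup\mathcal B_2$. We show
$$|\mathcal B|\le3k-4. \tag{5}$$

If $|\mathcal B|\le a+b-1$, then $|\mathcal B|\le k-1\le3k-4$, since $k\ge2$. So let $|\mathcal B|\ge a+b$.

Suppose first that $|\mathcal B_1|\ge a$ and $|\mathcal B_2|\ge b$. Then we can choose $a$ elements of $\mathcal B_1$ and $b$ elements of $\mathcal B_2$, all distinct. Indeed, let $p=|\mathcal B_1\setminus\mathcal B_2|$, $r=|\mathcal B_2\setminus\mathcal B_1|$, $d=|\mathcal B_1\cap\mathcal B_2|$. Using private elements first, we need only $\max\{a-p,0\}+\max\{b-r,0\}\le d$, and this follows from $d\ge0$, $a\le p+d$, $b\le r+d$ and $a+b\le p+r+d$ in the four cases for the two maxima. The chosen bridges are the connectors we want, contradicting the failure of the lemma.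

Suppose next that $|\mathcal B_1|\le a-1$. Take $a$ disjoint nonterminal $AB$-connectors by Lemma 11; they use at most $2a$ vertices. If $|\mathcal B_2|\ge2a+b$, then $b$ elements of $\mathcal B_2$ are unused, again a contradiction. So $|\mathcal B_2|\le2a+b-1$ and
$$|\mathcal B|\le(a-1)+(2a+b-1)=3(a+b)-2b-2\le3k-4 .$$
Finally, if $|\mathcal B_2|\le b-1$, the same argument with the two directions interchanged gives $|\mathcal B|\le a+3b-2=3(a+b)-2a-2\le3k-4$. This proves (5).

**Step 2: the rest splits into two kinds of vertices.** Let $Z=M\cup\mathcal B$. By (5), $|Z|\le5k-4\le n/100$, and $Z$ contains all $AB$-bridges and all $BA$-bridges. Let $v\notin Z$.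

- If $|N^-(v)\cap A|\ge\eta n$, then $|N^+(v)\cap B|<\eta n$ since $v$ is not an $AB$-bridge. As $\delta\ge2\eta n$, it follows that $|N^+(v)\cap A|\ge\eta n$, and then $|N^-(v)\cap B|<\eta n$ since $v$ is not a $BA$-bridge.
- Otherwise $|N^-(v)\cap A|<\eta n$, so $|N^-(v)\cap B|\ge\eta n$. Hence $|N^+(v)\cap A|<\eta n$ since $v$ is not a $BA$-bridge, and so $|N^+(v)\cap B|\ge\eta n$.

Let $S$ be the set of $v\notin Z$ of the first kind and $T$ the set of those of the second kind, so $V\setminus Z=S\cup T$. Compare with Lemma 10 for this $Z$. For $(P,Q)=(A,B)$, the vertices outside $Z$ with at least $\eta n$ in-neighbors in $A$ are those of $S$, and those with at least $\eta n$ out-neighbors in $B$ are those of $T$. So the pair of sets in Lemma 10 is $(S,T)$. For $(P,Q)=(B,A)$ it is $(T,S)$ in the same way. Both directions are sparse, so Lemma 10 applies to both, and it gives the following.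

- $|S|,|T|\ge n/5$.
- Each vertex lies on at most $\tau n$ edges from $S$ to $T$ and on at most $\tau n$ edges from $T$ to $S$.
- Edges from $S$ to $T$ are $AB$-connectors and edges from $T$ to $S$ are $BA$-connectors; all are nonterminal since $M\subseteq Z$.

**Step 3: there are few crossing edges.** Let $m_1$ and $m_2$ be the maximum sizes of matchings of edges from $S$ to $T$ and from $T$ to $S$. Suppose $m_1\ge a+2b$. Take $b$ disjoint nonterminal $BA$-connectors by Lemma 11; they use at most $2b$ vertices, and each of these meets at most one edge of the matching. So at least $a$ edges of the matching avoid them, which contradicts the failure of the lemma. Hence $m_1\le a+2b-1$, and likewise $m_2\le2a+b-1$. Thus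
$$m_1+m_2\le3(a+b)-2\le3k-2 .$$
The ends of a maximum matching cover all edges of its kind, so $e(S,T)\le2m_1\tau n$ and $e(T,S)\le2m_2\tau n$, and therefore
$$e(S,T)+e(T,S)\le2\tau n(m_1+m_2).$$

**Step 4: counting both degrees.** The facts from Steps 2 and 3 that we use are symmetric in $S$ and $T$, so assume $|S|\le|T|$; then $|S|\le(n-|Z|)/2$. Sum out-degree plus in-degree over the vertices of $S$. An edge inside $S$ is counted twice, and between a vertex of $S$ and a vertex of $Z$ there is at most one edge, because $D$ is oriented. Hence
$$2\delta|S|\le|S|(|S|-1)+|S||Z|+2\tau n(m_1+m_2).$$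
Divide by $|S|$ and use $|S|\ge n/5$ in the last term:
$$2\delta\le\frac{n-|Z|}2-1+|Z|+10\tau(m_1+m_2).$$
Doubling, with $20\tau=\frac15$, and inserting the bounds on $|Z|$ and $m_1+m_2$,
$$4\delta\le n+|Z|-2+\tfrac15(m_1+m_2)\le n+5k-6+\frac{3k-2}5 .$$
Together with $4\delta\ge n+6k-7$ this gives $k-1\le\frac{3k-2}5$, that is, $2k\le3$, which contradicts $k\ge2$. $\square$

Lemma 12 provides the connectors that Lemma 8 asks for, so $D$ is $k$-linked whenever $n\ge Ck$ and $4\delta^0(D)\ge n+6k-7$. With the construction and the threshold computation of Section 3, this completes the proof of Theorem 4. $\blacksquare$
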